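# Geometric limits of knot complements with geometrically finite ends in several topological ends

## 1. Knot complements, geometric limits, and two kinds of ends

All 3-manifolds below are oriented.

**Definition 1.1 (knot complement).** A *knot complement* is $M_K=\mathbb S^3\setminus K$ with $K\subset\mathbb S^3$ a non-trivial knot. The knot $K$ is *hyperbolic* if $M_K$ admits a complete hyperbolic metric; by Mostow–Prasad rigidity the metric is unique. For example, the figure-eight knot is hyperbolic, and the trefoil is not, because its complement is Seifert fibered.

**Definition 1.2 (geometric limit).** A hyperbolic 3-manifold $M$ is a *geometric limit* of hyperbolic manifolds $M_i$ if there are base points $p\in M$, $p_i\in M_i$ such that for all $r,\epsilon>0$ and all sufficiently large $i$, the ball $B_p(r)\subset M$ admits a $(1+\epsilon)$-bi-Lipschitz embedding into $M_i$ sending $p$ to $p_i$.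

The standard source of examples is Thurston's Dehn surgery theorem.

**Theorem 1.3 (Thurston's Dehn surgery theorem).** If some cusps of a complete finite-volume hyperbolic $N$ are filled along slopes tending to infinity in each of these cusps, then the filled manifolds are eventually hyperbolic and converge geometrically to $N$.

**Example 1.4.** The Whitehead link complement is hyperbolic. One component $C$ is unknotted and bounds a disc meeting the other component in two points. Surgery on $C$ with slope $-1/m$ gives $\mathbb S^3$ again and puts $m$ full twists into the two strands through the disc, so the other component becomes a twist knot $K_m$. The slopes $-1/m$ are distinct, hence tend to infinity. By Theorem 1.3 the $M_{K_m}$ converge to the Whitehead link complement. So a geometric limit of knot complements may have more than one end. Here both ends are rank-2 cusps.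

**Remark 1.5 (base points).** If $M_i\to M$ with base points $p_i,p$, and $q\in M$, then for all $r,\epsilon$ and all large $i$ the ball $B_q(r)$ has a $(1+\epsilon)$-bi-Lipschitz embedding into $M_i$: since $B_q(r)\subset B_p(r+d(p,q))$, restrict the embedding of the larger ball.

**Definition 1.6 (ends).** Let $M=\mathbb H^3/\Gamma$ be complete with $\pi_1(M)$ finitely generated. Its *topological ends* are the ends of the manifold $M$. Remove the open cusp neighborhoods; the ends of what remains are the *geometric ends*. They correspond to the components of $\partial N\setminus P$, where $(N,P)$ is a relative compact core, with $P$ the part of $\partial N$ on the frontiers of the cusps. Each geometric end is contained in a topological end. The *convex core* of $M$ is the quotient by $\Gamma$ of the convex hull of the limit set, and a geometric end is *geometrically finite* if it has a neighborhood disjoint from the convex core.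

**Definition 1.7 (thrice-punctured spheres, centers, funnels).** Let $S$ be the thrice-punctured sphere with its unique complete finite-area hyperbolic metric. It is the double of an ideal triangle; the centers of the two triangles are the *centers* of $S$. The *funnel* on $S$ is
$$\mathcal E_S=S\times[0,\infty)\quad\text{with metric}\quad dt^2+\cosh^2 t\,g_S .$$

We shall use three facts. Every bijection between the punctures of two thrice-punctured spheres is induced by exactly one orientation-preserving and exactly one orientation-reversing isometry. Hence $S$ has twelve isometries; they are generated by the symmetries of the triangle and the swap of the two triangles, so every isometry maps centers to centers. Finally, two homeomorphisms of compact pairs of pants with the same bijection of boundary curves and the same orientation behavior are isotopic (the isotopy may rotate the boundary).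

**Example 1.8.** Let $G_0$ be the Fuchsian group of $S$ acting on $\mathbb H^3$. Then $\mathbb H^3/G_0=S\times\mathbb R$ with metric $dt^2+\cosh^2t\,g_S$: two funnels glued along $S$. It is the interior of (pants)$\times[-1,1]$, a genus-2 handlebody, so it has one topological end. Removing the three rank-1 cusps leaves two geometric ends, $t\to+\infty$ and $t\to-\infty$. The convex core is $S\times 0$, so both are geometrically finite. One topological end thus contains two geometrically finite geometric ends.

We can now ask, following Jessica S. Purcell and Juan Souto, "Geometric limits of knot complements", arXiv:0902.1662 (2009):

*Is there a geometric limit $M$ of knot complements, with $\pi_1(M)$ finitely generated, which has two geometrically finite geometric ends contained in two different topological ends?*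

Purcell and Souto proved that a complete hyperbolic 3-manifold with two convex cocompact ends cannot be a geometric limit of knot complements in $\mathbb S^3$. The answer to the question is nevertheless yes.

**Theorem 1.9.** For every $n\ge1$ there is a geometrically finite hyperbolic 3-manifold $M$ with finitely generated $\pi_1(M)$, which is a geometric limit of hyperbolic knot complements in $\mathbb S^3$, and which has $n$ distinct topological ends each containing two geometric ends, both geometrically finite. The only other topological end of $M$ is one rank-2 cusp.

For the question take $n=2$ and one geometric end from each of the two topological ends.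

## 2. Why closed surfaces and fixed caps do not suffice

A first try is to take $M$ with two topological ends, each bounded by a closed surface $F_i$, with no cusps along $F_1,F_2$ and both ends geometrically finite. These are two convex cocompact ends, exactly what the theorem of Purcell and Souto forbids. So the surfaces must be cut by rank-1 cusps. We go all the way: the cusps will cut each genus-2 surface $F_i$ along a pants decomposition, so that each topological end looks like the one in Example 1.8. The gain is rigidity. We shall see that the convex core $Y$ of $M$ is then bounded by totally geodesic thrice-punctured spheres, each carrying a funnel, and any two thrice-punctured spheres can be glued isometrically.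

A second try: choose a finite-volume manifold $W$ whose boundary consists of two totally geodesic thrice-punctured spheres, glue a copy to the two boundary components of $Y$ at each $F_i$, and Dehn fill. The Dehn fillings converge to $N=Y\cup W\cup\dots\cup W$. But $N$ has finite volume, while $M$ has infinite volume because it contains funnels. The attempt stops because the cap $W$ looks like a funnel only up to a bounded distance from its boundary. We need a sequence of caps $W_k$ such that:

* the boundary of $W_k$ consists of two thrice-punctured spheres $S,S'$, and around their centers $W_k$ contains isometric copies of larger and larger balls of the funnels (Section 5);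
* $W_k$ is a graph complement in $\mathbb S^3$ with extra curves drilled out, so that gluing it to $Y$ gives a link complement in $\mathbb S^3$ (Section 6);
* all but one of the drilled curves bound disjoint discs, so that the surgery of Example 1.4 returns to $\mathbb S^3$ and leaves one knot (Section 8).

A funnel is the part of $\mathbb H^3$ below a hemisphere, modulo a group. To imitate it by something finite, we cover the plane below by a great many tiny discs and cut off the half-spaces over them.

## 3. Gluing along thrice-punctured spheres

**Definition 3.1 (annular cusp).** An *annular cusp* is $A\times[0,\infty)$ with metric $ds^2+e^{-2s}g_A$, where $A=S^1\times[0,w]$ is a flat annulus and the two components of $\partial A\times[0,\infty)$ are cusps of the boundary. For example, $\{(z,t):0\le \mathrm{Im}\,z\le w,\ t\ge c\}/\langle z\mapsto z+1\rangle$ in the upper half-space: with $s=\log(t/c)$ the metric $(|dz|^2+dt^2)/t^2$ becomes $ds^2+e^{-2s}|dz|^2/c^2$.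

**Lemma 3.2 (gluing).** Let complete hyperbolic 3-manifolds with totally geodesic boundary consisting of thrice-punctured spheres be given, such that outside a compact set they consist of rank-2 cusps and annular cusps. Gluing boundary components in pairs by isometries (reversing boundary orientations) gives a complete hyperbolic manifold whose cusps are again rank-2 or annular. If no boundary is left, its volume is finite.

*Proof.* Gluing totally geodesic boundary by isometries gives a hyperbolic metric; we must control the cusps. In an annular cusp the closed geodesics of the horospherical annulus at level $s$ all have the same length, which decreases in $s$. Truncate each annular cusp at the level where this length is a fixed small $\ell$. The boundary curves of the truncating annulus are closed horocycles of length $\ell$ in cusps of boundary surfaces. Each cusp has exactly one such horocycle, so the gluing isometries preserve them. Hence compact parts are glued to compact parts, and annular cusps are glued along cusps $S^1\times[0,\infty)$ by maps that preserve every horocycle, i.e. by product maps. A chain of annular cusps therefore glues to $A'\times[0,\infty)$ with $A'$ a flat annulus or, if the chain closes up, a flat torus, with the cusp metric. A compact piece with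 such cusps attached is complete. Each cusp has finite volume since $\int_0^\infty e^{-2s}ds<\infty$. $\square$

## 4. Circle packings whose inner discs are small

**Definition 4.1 (circle packing).** Let $\mathcal T$ be a simplicial triangulation of $\mathbb S^2$. A *circle packing with nerve $\mathcal T$* consists of closed round discs $D_v\subset\hat{\mathbb C}$ with disjoint interiors, one for each vertex, $D_u$ and $D_v$ being tangent when $uv$ is an edge and disjoint otherwise, such that the components of the complement (the *interstices*) correspond to the triangles: the interstice of $T=uvw$ is bounded by one arc of each of $\partial D_u,\partial D_v,\partial D_w$, joining tangency points.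

**Theorem 4.2 (Koebe–Andreev–Thurston).** Every simplicial triangulation of $\mathbb S^2$ is the nerve of a circle packing of $\hat{\mathbb C}$.

**Example 4.3.** For the boundary of a tetrahedron: three mutually tangent unit discs and a fourth disc in the bounded gap. The centers $o_1,o_2,o_3$ of the unit discs form a triangle of side 2, whose centroid is at distance $2/\sqrt3$ from each $o_i$; so the fourth disc has radius $2/\sqrt3-1\approx0.155$.

We want triangulations for which all discs but three are tiny. Having many vertices is not enough: if some vertex is adjacent to all of $v_1,v_2,v_3$, its disc has radius $2/\sqrt3-1$ as in Example 4.3, whatever else is added.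

**The triangulation $\mathcal T_k$.** Let $k\ge9$ be odd and $h=2k^2$. The vertices and edges are as follows.

* Vertices $(x,t)$, $x\in\mathbb Z/3k$, $0\le t\le h$, with edges $(x,t)(x{+}1,t)$, $(x,t)(x,t{+}1)$, $(x,t)(x{-}1,t{+}1)$: a triangular-lattice cylinder.
* Vertices $v_1,v_2,v_3$, pairwise adjacent, with $v_i$ adjacent to $(x,0)$ for $(i-1)k\le x\le ik$. The *corner* $(ik,0)$ is adjacent to both $v_i$ and $v_{i+1}$ (indices mod 3).
* Vertices $v_1',v_2',v_3'$ attached in the same way to the row $t=h$.

Put $\Delta=v_1v_2v_3$ and $\Delta'=v_1'v_2'v_3'$. The map $(x,t)\mapsto(-x,h-t)$, $v_i\leftrightarrow v'_{4-i}$ is a symmetry exchanging $\Delta$ and $\Delta'$: it sends the edge $(x,t)(x{-}1,t{+}1)$ to the edge $(y,s)(y{-}1,s{+}1)$ with $y=-x+1$, $s=h-t-1$, and it sends the interval $[(i-1)k,ik]$ to $[(3-i)k,(4-i)k]$ mod $3k$.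

**Normalization.** Let $\{D_v\}$ be a packing with nerve $\mathcal T_k$. By a Möbius transformation we arrange that $D_{v_1},D_{v_2},D_{v_3}$ are unit discs in $\mathbb C$ with centers $o_1,o_2,o_3$, and that the interstice of $\Delta$ contains $\infty$. All other discs lie in the bounded interstice $E$ of these three unit discs. Let $r_v$ be the radius of $D_v$ and $\varepsilon_k=\max\{r_v:v\ne v_1,v_2,v_3\}$.

**Straight realization.** Join centers of tangent discs by segments. The radii to tangency points cut each $D_v$ into sectors. For each triangle $T$ the closed interstice of $T$ with the three adjacent sectors is a closed disc in $\hat{\mathbb C}$ bounded by the three segments of $T$. These regions cover $\hat{\mathbb C}$ with disjoint interiors. So $\mathcal T_k$ is realized on $\hat{\mathbb C}$ with vertices at the centers, edges as segments, each $T\ne\Delta$ a Euclidean triangle, and $\infty$ in the region of $\Delta$.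

**Lemma 4.4.** $\varepsilon_k\to0$ as $k\to\infty$, with a bound depending only on $k$.

*Proof.* Fix $v\ne v_1,v_2,v_3$. The plan: surround $D_v$ by many disjoint rings of discs. The total area is bounded, so some ring has small total radius, and this forces $D_v$ to be small. For $v$ high up in the cylinder the rows are such rings. For $v$ in row $0$ no row separates $v$ from $\Delta$, and we must allow rings that close up through the big discs.

A *chain* for $v$ is a set $\gamma$ of vertices not in $\{v,v_1,v_2,v_3\}$ which forms either

* (a) a cycle of $\mathcal T_k$ separating $v$ from $\Delta$; or
* (b) a path which together with some $v_i$ forms a cycle separating $v$ from the open triangle $\Delta$; or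
* (c) a path which together with some edge $v_iv_j$ forms such a cycle, the first vertex being adjacent to $v_i$ and the last to $v_j$.

**Step 1: a chain controls $r_v$.** *If $s=\sum_{x\in\gamma}r_x$, then $r_v\le 3s$.* Let $\Lambda$ be the Jordan curve of the cycle in the straight realization. Since $\infty$ lies in the region of $\Delta$, the center of $D_v$ is on the bounded side of $\Lambda$. The curve $\Lambda$ lies in the open discs of its vertices together with tangency points of consecutive ones; a tangency point of two discs lies in no third disc; so $D_v\cap\Lambda=\emptyset$. Hence $D_v$ lies inside $\Lambda$, so in the convex hull of $\Lambda$.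

In case (a), $\Lambda$ has length $2s$, so its hull has diameter at most $s$ and $r_v\le s/2$.

In case (b), the path has length at most $2s$ and begins at distance $1+r_{x_1}\le1+s$ from $o_i$. So $\Lambda$, and hence the hull, lies in the disc of radius $1+3s$ about $o_i$. Since $D_v$ and the unit disc $D_{v_i}$ have disjoint interiors, $D_v$ contains a point at distance at least $1+2r_v$ from $o_i$. So $r_v\le\frac32s$.

In case (c), consider the convex function $f(q)=|q-o_i|+|q-o_j|$. It equals $2$ at $o_i,o_j$, and on the path it is at most $(1+3s)+(1+3s)$ by the estimate of (b) from both ends of the path. By convexity $f\le2+6s$ on $\Lambda$ and on its hull. At the center of $D_v$ each summand is at least $1+r_v$, so $2+2r_v\le2+6s$ and $r_v\le3s$.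

**Step 2: many disjoint chains.** This step turns the area bound into a bound for $r_v$. Let $\gamma_1,\dots,\gamma_m$ be disjoint chains for $v$ with $|\gamma_j|\le n_j$ and sums $s_j$. By Cauchy–Schwarz $s_j^2\le n_j\sum_{x\in\gamma_j}r_x^2$, so
$$(\min_j s_j)^2\sum_j\frac1{n_j}\le\sum_j\frac{s_j^2}{n_j}\le\sum_{x\ne v_1,v_2,v_3}r_x^2\le\frac1\pi\,\mathrm{area}(E)<1. \tag{1}$$
(Here $\mathrm{area}(E)=\sqrt3-\pi/2$.) With Step 1, $r_v\le3\big(\sum_j1/n_j\big)^{-1/2}$.

**Step 3: chains for vertices far from $\Delta$.** Let $v=(x_0,t_0)$ with $t_0\ge k^2$, or $v=v_i'$. The rows $t=0,\dots,k^2-1$ are disjoint chains of type (a) with $3k$ vertices each, so $\sum1/n_j=k^2/(3k)=k/3$.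

**Step 4: chains for vertices near $\Delta$.** Let $v=(x_0,t_0)$ with $t_0<k^2$. For an integer $1\le j\le k/4$ let $H_j$ be the lattice hexagon of radius $j$ about $v$, with vertices $v+(dx,dt)$, $|dx|,|dt|,|dx+dt|\le j$. Its boundary cycle has $6j$ vertices. Its $x$-width is $2j\le k/2$, so it embeds in the (prolonged) cylinder, and $t_0+j<h$, so it does not reach above row $h$. The $\partial H_j$ are pairwise disjoint.

If $j\le t_0$, then $H_j$ lies in the cylinder and $\partial H_j$ is a chain of type (a).

Let $j>t_0$. On row $0$, where $dt=-t_0$, the conditions read $-j+t_0\le dx\le j$. Let $I=[b_-,b_+]$ be this interval. Its endpoints satisfy $dx+dt=-j$ and $dx=j$ respectively, so they lie on $\partial H_j$; its other points have all three quantities strictly between $-j$ and $j$, so they do not. Thus the part of $\partial H_j$ in $t\ge0$ is a path from $b_-$ to $b_+$ with at most $6j$ vertices. The length of $I$ is $2j-t_0\le 2j<k$, so $I$ contains at most one corner.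

* If $I$ contains no corner, or its corner is $b_-$ or $b_+$, some $v_i$ is adjacent to every vertex of $I$. Let $Q$ be the union of $H_j\cap\{t\ge0\}$ and the triangles with a side in $I$ and apex $v_i$: two discs glued along $I$. So $Q$ is a disc whose boundary cycle is the path together with $v_i$.
* If a corner $c$ lies strictly inside $I$, let $v_i,v_{i'}$ be its neighbors in $\Delta$, with $v_i$ adjacent to all of $[b_-,c]$ and $v_{i'}$ to all of $[c,b_+]$. Let $Q$ be the union of $H_j\cap\{t\ge0\}$, the triangles with a side in $[b_-,c]$ and apex $v_i$, those with a side in $[c,b_+]$ and apex $v_{i'}$, and the triangle $v_iv_{i'}c$. This is a disc whose boundary cycle is the path together with the edge $v_iv_{i'}$.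

In both cases $\Delta\not\subset Q$, and $v$ is an interior vertex of $Q$. If $t_0>0$, then $j\ge2$ and all neighbors of $v$ lie in $H_j\cap\{t\ge0\}$. If $t_0=0$, then $v$ lies strictly between $b_-$ and $b_+$, its triangles above row $0$ lie in $H_j$, and its triangles below row $0$ were added, including $v_iv_{i'}c$ when $v=c$. So the path is a chain of type (b) or (c).

Hence $\sum1/n_j\ge\sum_{j\le k/4}\frac1{6j}\ge\frac16\log\frac k4$. Altogether
$$\varepsilon_k\le3\max\Big\{\big(\tfrac k3\big)^{-1/2},\big(\tfrac16\log\tfrac k4\big)^{-1/2}\Big\}\to0.\qquad\square$$

**Dual discs.** To build a right-angled polyhedron we need a second family of discs covering the interstices. For a triangle $T=uvw$ the circle through its three tangency points is orthogonal to $\partial D_u,\partial D_v,\partial D_w$. Let $d_T$ be the closed disc bounded by it that contains the interstice of $T$. The part of $\partial d_T$ in $D_u$ is the geodesic, for the hyperbolic metric of the interior of $D_u$, joining the two tangency points of $u$ in $T$. So $d_T$ is the closed interstice of $T$ together with three *caps*, one in each of $D_u,D_v,D_w$; the cap in $D_u$ is bounded by this geodesic and the arc of $\partial D_u$ on the interstice of $T$. The arcs of $\partial D_u$ on the interstices at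 $u$ join cyclically consecutive tangency points, so the caps in $D_u$ are half-planes over arcs with disjoint interiors, and two of them meet at most in common endpoints of their arcs. Consequently:

* The $d_T$ have disjoint interiors, and for $T\ne T'$ the set $d_T\cap d_{T'}$ consists of common tangency points: one point if $T,T'$ share an edge, none otherwise.
* $D_v$ and $d_T$ are orthogonal if $v\in T$ and disjoint if $v\notin T$. In the second case, $D_v$ misses the closed interstice of $T$, and $D_v\cap D_u$ for $u\in T$ is at most the tangency point of $u$ and $v$, which is not a tangency point of $T$.
* Every point of $\hat{\mathbb C}$ other than a tangency point is in the interior of some $D_v$ or some $d_T$: points of open arcs and interstices are interior to a $d_T$.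

For $T\ne\Delta$ the disc $d_T$ is bounded by the incircle of the triangle of centers, whose sides are $r_1+r_2,\ r_2+r_3,\ r_3+r_1$. Its radius is $\big(\frac{r_1r_2r_3}{r_1+r_2+r_3}\big)^{1/2}$. All radii are at most $1$, and one of them, say $r_1$, is at most $\varepsilon_k$; as $\frac{r_2r_3}{r_2+r_3}\le\frac12$, the radius is at most $(\varepsilon_k/2)^{1/2}$. Put
$$\rho_k=\max\big(\varepsilon_k,\sqrt{\varepsilon_k/2}\big)\to0. \tag{2}$$
Finally $\partial d_\Delta$ is the incircle of $o_1o_2o_3$, of radius $1/\sqrt3$, and $d_\Delta$ is its exterior.

## 5. Right-angled polyhedra and the caps $W_k$

**The polyhedron.** Let $P_k\subset\mathbb H^3$ be the complement of the open half-spaces over all discs $D_v$ and $d_T$. In the plane over $\partial D_v$, the only half-spaces that cut are those over $d_T$ with $T\ni v$, and they cut orthogonally; what remains is an ideal $\deg(v)$-gon $f_v$, called *white*. Likewise the plane over $\partial d_T$ contributes an ideal triangle $f_T$, called *shaded*. So $P_k$ is a right-angled polyhedron, every edge lies between a white and a shaded face, and $P_k$ meets $\hat{\mathbb C}$ exactly in the tangency points: one ideal vertex for each edge of $\mathcal T_k$. Move the tangency point of $D_u,D_v$ to $\infty$, with $uv=T\cap T'$. Then $D_u,D_v$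 and $d_T,d_{T'}$ become two orthogonal pairs of opposite half-planes, and all other discs are bounded. So near $\infty$, $P_k$ is (rectangle)$\times[c,\infty)$, with two opposite white sides and two opposite shaded sides. In particular $P_k$ has finite volume.

**Example 5.1.** The packing of Example 4.3 gives, in the same way, a right-angled polyhedron with 6 ideal vertices, 4 white and 4 shaded triangles: the ideal octahedron. Let $\Pi$ be the plane over $\partial d_\Delta$, with $\Delta$ the outer triangle. It is a hemisphere of radius $1/\sqrt3$, concentric with the hemisphere of radius $2/\sqrt3-1$ over the fourth disc. The distance between the two is $\log\frac{1/\sqrt3}{2/\sqrt3-1}=\log(2+\sqrt3)\approx1.32$. A cap built from this octahedron departs from the funnel at that distance.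

**The double and the gluings.** Let $D_k$ be the double $P_k^+\cup P_k^-$ along all white faces. Since all angles are right, the shaded faces double to totally geodesic boundary: $D_k$ is complete with boundary the thrice-punctured spheres $D(T)$, the double of $f_T$. Each ideal vertex gives an annular cusp, the double of a rectangle along two opposite sides, times $[c,\infty)$. The boundary components other than $D(\Delta),D(\Delta')$ must now be glued in pairs, so we match triangles.

*Matching.* In the strip between rows $t,t+1$ match $\{(x,t),(x{+}1,t),(x,t{+}1)\}$ with $\{(x{+}1,t),(x,t{+}1),(x{+}1,t{+}1)\}$. Between $\Delta$ and row $0$ there is a cyclic sequence of $3k+3$ triangles, consecutive ones sharing an edge; as $k$ is odd, this number is even, and we match alternately. Do the same at the top. The edge shared by a matched pair is its *dimer edge*. Every triangle other than $\Delta,\Delta'$ has exactly one dimer edge; $\Delta,\Delta'$ have none.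

Let $T=vwx$ and $T'=vwx'$ be matched with dimer edge $e=vw$. Denote the punctures of $D(T)$ by $e,\ a=vx,\ b=wx$ and those of $D(T')$ by $e,\ a'=vx',\ b'=wx'$. Glue $D(T)$ to $D(T')$ by the isometry (reversing boundary orientations) with $e\mapsto e$ and either $(a,b)\mapsto(a',b')$, called *untwisted*, or $(a,b)\mapsto(b',a')$, called *twisted*. By Lemma 3.2 (and because annular cusps have finite volume), every choice of twistings gives a complete finite-volume hyperbolic manifold $W_k$ with totally geodesic boundary $S\sqcup S'$, $S=D(\Delta)$, $S'=D(\Delta')$. The twistings will be chosen in Section 6; the next lemma holds for all of them.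

**Lemma 5.2.** For every $R$ and all large $k$: for any center $p$ of $S$ and any center $p'$ of $S'$ there are injective local isometries of the open $R$-balls (inner metric) about $p$ in $\mathcal E_S$ and about $p'$ in $\mathcal E_{S'}$ into $W_k$, which are the identity on the parts in $S$, resp. $S'$. Their images are disjoint.

*Proof.* **Step 1: the funnel as a double.** We describe $\mathcal E_S$ in the same terms as $D_k$. Use the normalization of Section 4, and let $\Pi$ be the plane over $\partial d_\Delta$. Let $U$ be the set of points on or below $\Pi$ and outside the open half-spaces over $D_{v_1},D_{v_2},D_{v_3}$. The planes over the $\partial D_{v_i}$ are orthogonal to $\Pi$ along the sides of $f_\Delta$, so $U$ is the set of points on that side of $\Pi$ whose orthogonal projection to $\Pi$ lies in $f_\Delta$. Thus $U=f_\Delta\times[0,\infty)$ with metric $dt^2+\cosh^2t\,g$, and its double $DU$ along the three lateral faces is $\mathcal E_S$.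

**Step 2: the difference is low.** We compare $P_k$ with $U$. Clearly $P_k\subset U$. Both $U\setminus P_k$ and all faces of $P_k$ other than $f_\Delta,f_{v_1},f_{v_2},f_{v_3}$ lie in closed half-spaces over discs of radius at most $\rho_k$, so they lie at Euclidean height at most $\rho_k$. A center $p$ folds to the center of $f_\Delta$, which by the threefold symmetry is the top point of $\Pi$, of height $1/\sqrt3$. Points at distance $<R$ from it have height $>e^{-R}/\sqrt3$, which exceeds $\rho_k$ for $k$ large. The folding map $DU\to U$ is 1-Lipschitz. Hence the $R$-ball about $p$ in $DU$ lies in the double of $P_k$ along $f_{v_1},f_{v_2},f_{v_3}$ and misses every other face except $f_\Delta$. This part of the double is contained in $D_k$, and the gluings producing $W_k$ make no identifications in it. This is the required map; points off $S$ go to points off $\partial W_k$.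

**Step 3: the other boundary component.** Move the packing by a Möbius transformation so that it is normalized with respect to $\Delta'$. The symmetry of $\mathcal T_k$ exchanging $\Delta$ and $\Delta'$ turns it into a normalized packing with nerve $\mathcal T_k$, so Lemma 4.4 and the above apply with the same bounds.

**Step 4: disjointness.** A common point of the images lies on no glued face, so it comes from a unique point of $D_k$. Folding it into $P_k$ gives a point at distance $<R$ from both the center of $f_\Delta$ and the center of $f_{\Delta'}$, so these have distance $<2R$. But in the first normalization $f_{\Delta'}$ has height at most $\rho_k$, so the distance is at least $\log\frac1{\sqrt3\,\rho_k}\to\infty$: a contradiction for large $k$. $\square$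

## 6. Strands, and the caps as graph complements in $\mathbb S^3$

**Definition 6.1 (strands).** The non-dimer edges of $\mathcal T_k$ are the *strand segments*. Each triangle other than $\Delta,\Delta'$ has two of them as sides; $\Delta,\Delta'$ have three. At a matched pair join $a$ to $a'$ and $b$ to $b'$ if it is untwisted, $a$ to $b'$ and $b$ to $a'$ if it is twisted; these are the two *strands* at the pair. The result is a 1-complex consisting of closed loops and a graph with exactly two vertices $\Delta,\Delta'$, both trivalent.

**Example 6.2.** Take the tetrahedron with vertices $1,2,3,4$, $\Delta=123$, $\Delta'=124$, and match $T=341$ with $T'=342$; the dimer edge is $34$, with $v=3$, $w=4$. Then $a=13,\ b=14,\ a'=23,\ b'=24$, and the segment $12$ joins $\Delta$ to $\Delta'$. Untwisted: $13$–$23$ is a loop at $\Delta$ and $14$–$24$ a loop at $\Delta'$, so the graph is a handcuff. Twisted: $13$–$24$ and $14$–$23$ both join $\Delta$ to $\Delta'$, so it is a $\theta$-graph.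

A careless choice of twistings produces closed loops. In the strip between rows $t,t+1$ of $\mathcal T_k$ take $v=(x{+}1,t)$, $w=(x,t{+}1)$. Then $b=(x,t)(x,t{+}1)$ and $a'=(x{+}1,t)(x{+}1,t{+}1)$. If all pairs of the strip are twisted, $b$ is joined to $a'$ for every $x\in\mathbb Z/3k$, and the segments $(x,t)(x,t{+}1)$ form a closed loop around the cylinder. In the topological description below, each closed loop would be one more drilled curve, crossing the discs we want to use for surgery. So we get rid of them.

**Lemma 6.3.** For a suitable choice of twistings there are no closed loops.

*Proof.* Choose twistings minimizing the number of closed loops, and suppose that $\lambda$ is a closed loop. If at some matched pair exactly one of the two strands belongs to $\lambda$, then changing the twisting there cuts both strands and reconnects them crosswise, which merges $\lambda$ with another component (a loop, or the graph) and reduces the number of loops. This contradicts minimality. So at each pair both strands or none belong to $\lambda$.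

Let $\mathcal S$ be the set of triangles other than $\Delta,\Delta'$ with both strand sides in $\lambda$. It is non-empty and closed under passing to the matched partner. If $T\in\mathcal S$ and $T''$ is adjacent to $T$ along a strand side, then $T''\ne\Delta,\Delta'$ because $\lambda$ is a closed loop; so $T''$ has one strand side in $\lambda$, hence both. Thus $\mathcal S$ is closed under adjacency. The dual graph is connected, so $\Delta\in\mathcal S$, a contradiction. $\square$

Fix such twistings. The graph has two trivalent vertices and three edges. A loop at $\Delta$ uses two of the three edge ends at $\Delta$, so the number of edges joining $\Delta$ to $\Delta'$ is odd: the graph is a $\theta$-graph or a handcuff graph.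

**Lemma 6.4.** There are an embedded graph $\Gamma_k\subset\mathbb S^3$ ($\theta$ or handcuff) and disjoint closed curves $C_1,\dots,C_q\subset\mathbb S^3\setminus\Gamma_k$ bounding disjoint discs $D_1,\dots,D_q$, each meeting $\Gamma_k$ transversally in two interior points of edges and meeting $N(\Gamma_k)$ in two meridian discs of edges, such that $W_k$ with its cusps truncated is $\mathbb S^3\setminus\big(N(\Gamma_k)\cup\bigcup N(C_j)\big)$. Here $N(\Gamma_k)$ is the union of two balls around the vertices and three tubes $D^2\times[-1,1]$ around the edges; $S,S'$ correspond to the pairs of pants of $\partial N(\Gamma_k)$ on the two balls, the annular cusps of $W_k$ to the annuli $A_\epsilon=\partial D^2\times[-1,1]$ of the tubes, and the rank-2 cusps to the $C_j$.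

*Proof.* **Step 1: $D_k$ is the exterior of a planar graph.** Truncate the ideal vertices of $P_k$; the result is a 3-ball, on whose boundary sphere the truncated white faces are disjoint discs. Their complement consists of a hexagon for each $f_T$ and, for each edge of $\mathcal T_k$, a rectangle joining the hexagons of the two triangles at this edge. So it is a regular neighborhood in $\mathbb S^2$ of the dual graph $\mathcal T_k^*$. Doubling the ball along its whole boundary gives $\mathbb S^3$; doubling only along the white discs leaves the neighborhood of $\mathcal T_k^*$ open. Hence $D_k$ truncated is $\mathbb S^3\setminus N(\mathcal T_k^*)$, with $\mathcal T_k^*\subset\mathbb S^2\subset\mathbb S^3$. The doubled hexagons are the pants $D(T)$, the doubled rectangles are annuli $A_e$ around the edges dual to $e$, and these make up $\partial N(\mathcal T_k^*)$.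

**Step 2: a gluing fills part of the neighborhood.** We translate the gluing of $D(T)$ to $D(T')$ into topology inside $\mathbb S^3$. For a matched pair with dimer edge $e$, the part of $N(\mathcal T_k^*)$ around the dual edge of $e$ and its endpoints is a ball $Q_e\cong D^2\times[-1,1]$, with $D(T)=(D^2\setminus2\text{ discs})\times\{-1\}$, $D(T')=(D^2\setminus2\text{ discs})\times\{1\}$, and $A_e=\partial D^2\times[-1,1]$. The small discs are where the tubes $a,b$, resp. $a',b'$ attach, with $a,a'$ on the same side (that of $v$) and $b,b'$ on the other.

Gluing $D(T)$ to $D(T')$ amounts to attaching a product (pants)$\times[-1,1]$. Isotopic gluing maps give homeomorphic results, by a homeomorphism supported in a collar of $D(T)$ and preserving the annuli on the boundary of the collar. By the facts after Definition 1.7 only the bijection of boundary curves and the orientation behavior matter. So we may insert into $Q_e$ a product $(D_0^2\setminus2\text{ discs})\times[-1,1]$, where $D_0^2\subset D^2$ is a slightly smaller concentric disc, embedded so that the two tubes left unfilled in $D_0^2\times[-1,1]$ are straight (untwisted case) or make a half twist (twisted case). Going across the product reverses boundary orientations, as it should, and the missing collar $D^2\setminus D_0^2$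 does not change the homeomorphism type. What remains unfilled of $Q_e$ is the two tubes and the solid torus $(D^2\setminus D_0^2)\times[-1,1]$. The latter is a neighborhood of a curve $C\subset D^2\times0$, which bounds a disc in $D^2\times0$ crossing each of the two tubes once.

**Step 3: all pairs together.** Do this for every matched pair. What remains of $N(\mathcal T_k^*)$ is the union of the solid tori, the balls around $\Delta,\Delta'$, and tubes following the strands. By Lemma 6.3 these tubes form the three edges of a graph $\Gamma_k$. The discs of different pairs lie in different $Q_e$, so they are disjoint. The annulus $A_e$ of a dimer edge becomes a torus around $C$; the annuli of the strand segments line up along the three tubes. $\square$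

**Fixing the handlebody.** Pass to a subsequence of $k$ for which all $\Gamma_k$ have the same abstract type. Let $H$ be a genus-2 handlebody that is the union of two balls and three tubes $D^2\times[-1,1]$, forming a regular neighborhood of a graph of this type. Let $\alpha\subset\partial H$ be the pants decomposition formed by the meridians $\partial D^2\times0$ of the three tubes. An orientation-preserving homeomorphism of a ball can realize any bijection of three boundary discs, and it extends over the tubes. So there are orientation-preserving homeomorphisms $N(\Gamma_k)\cong H$ taking balls to balls, tubes to tubes, and meridian discs $D^2\times\{s\}$ to meridian discs of this form. Fix them.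

## 7. A pared manifold and its hyperbolic structure

**Definition 7.1 (pared manifold).** Let $N$ be a Haken manifold and $P\subset\partial N$ a union of disjoint incompressible annuli and tori. The pair $(N,P)$ is *pared* if every $\mathbb Z^2\subset\pi_1(N)$ is conjugate into $\pi_1$ of a torus of $P$, and every $\pi_1$-injective map of an annulus $(A,\partial A)\to(N,P)$ is homotopic, as a map of pairs, into $P$. For example, take $N=F\times[0,1]$ with $F$ a closed surface of genus 2 and $P$ a neighborhood of $\beta\times\{0,1\}$, with $\beta\subset F$ an essential simple curve. It is not pared: the annulus $\beta\times[0,1]$ joins two different components of $P$.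

We use three theorems.

**Theorem 7.2 (R. Myers,** *Simple knots in compact, orientable 3-manifolds*, Trans. AMS 273 (1982)**).** Every compact orientable 3-manifold $X$ with no 2-sphere in $\partial X$ contains a knot $J$ with simple exterior, i.e. irreducible, $\partial$-irreducible, and with every properly embedded incompressible torus or annulus boundary parallel.

**Theorem 7.3 (Thurston; Morgan in** *The Smith Conjecture*, 1984, **and Kapovich's book).** Let $(N,P)$ be a pared Haken manifold with $P\ne\partial N$. Then there is a geometrically finite Kleinian group $\Gamma$, with domain of discontinuity $\Omega$, such that $(\mathbb H^3\cup\Omega)/\Gamma$ minus open cusp neighborhoods is homeomorphic to $N$, with the frontiers of the cusp neighborhoods corresponding to $P$.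

**Theorem 7.4 (characteristic submanifold theorem; Jaco–Shalen, Johannson).** A Haken manifold $N$ with incompressible boundary contains a submanifold $\Sigma$, whose components are Seifert fibered or $I$-bundles (meeting $\partial N$ in the $\partial I$-bundle) and whose frontier consists of incompressible annuli and tori, such that every $\pi_1$-injective map of a torus into $N$, or of an annulus $(A,\partial A)\to(N,\partial N)$, that is not homotopic (as a map of pairs) into $\partial N$ is homotopic (as a map of pairs) into $(\Sigma,\Sigma\cap\partial N)$.

**The pair $(N,P)$.** Let $H_1,\dots,H_n$ be copies of $H$, with $F_i=\partial H_i$ and $\alpha_i\subset F_i$ the copy of $\alpha$. Let $X=H_1\#\cdots\#H_n$, with the sum performed along balls disjoint from all tubes. By Theorem 7.2 there is a knot $J\subset X$ in the interior with simple exterior $N$. Its boundary is $F_1\sqcup\dots\sqcup F_n\sqcup T_0$, with $T_0$ a torus. Let $P=T_0\cup\bigcup_iA(\alpha_i)$, where $A(\alpha_i)\subset F_i$ is the union of the annuli of the three tubes, a regular neighborhood of $\alpha_i$.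

**Proposition 7.5.** $(N,P)$ is pared.

*Proof.* $N$ is irreducible and $\partial$-irreducible with non-empty boundary, so it is Haken, its boundary is incompressible, and $P$ is incompressible.

**Step 1: tori and annuli can be pushed into $\partial N$.** Let $\sigma$ be a component of $\Sigma$. Its frontier components are incompressible tori and annuli, so each is boundary parallel: it cuts off a product region $R$, a torus or annulus times an interval. Suppose first that $\sigma$ lies in the product region $R$ of one of its frontier components. Since $R$ deformation retracts onto $R\cap\partial N$ rel $R\cap\partial N$, every map of a torus or annulus into $(\sigma,\sigma\cap\partial N)$ is homotopic, as a map of pairs, into $\partial N$. Suppose next that $\sigma$ lies outside the product regions of all its frontier components. Then these regions are disjoint and make up $N\setminus\sigma$, so $\sigma\cong N$, and $N$ would be Seifert fibered or an $I$-bundle. It is not Seifert fibered, since the boundary would consist of tori but $F_1$ has genus 2. It is not an $I$-bundle over a surface with boundary, since that is a handlebody, which is $\partial$-reducible. It is not an $I$-bundle over a closed surface, since then $\partial N$ would be connected or have two homeomorphic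 components, but $\partial N$ has components of genus 1 and 2. So only the first case occurs. By Theorem 7.4, every $\pi_1$-injective map of a torus is homotopic into $\partial N$, and every $\pi_1$-injective map $(A,\partial A)\to(N,\partial N)$ is homotopic, as a map of pairs, into $\partial N$. Since $\pi_1(F_i)$ contains no $\mathbb Z^2$, every $\mathbb Z^2\subset\pi_1(N)$ is conjugate into $\pi_1(T_0)$.

**Step 2: annuli with boundary in $P$ can be pushed into $P$.** Let $f:(A,\partial A)\to(N,P)$ be $\pi_1$-injective, and let $G:A\times[0,1]\to N$ be a homotopy of pairs from $f$ into $\partial N$. Then $G$ maps $\partial A\times[0,1]\cup A\times1$ into $\partial N$, and across $A\times[0,1]$ the map $f$ is homotopic rel $\partial A$ to a map $g$ into one component of $\partial N$. If this is $T_0\subset P$, we are done. Let it be $F_i$. The boundary curves of $g$ lie in components of $A(\alpha_i)$ and are homotopic there to non-zero powers of curves of $\alpha_i$. Through $g$ they are freely homotopic in $F_i$. For a hyperbolic metric on $F_i$ the geodesic in the class of a power of a curve of $\alpha_i$ runs along the geodesic of that curve, and the curves of $\alpha_i$ are pairwise non-homotopic. So both boundary curves lie in the same component $A(\epsilon)$ of $A(\alpha_i)$.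

Consider the annular cover of $F_i$ belonging to $\pi_1(A(\epsilon))$, and let $\tilde A(\epsilon)$ be the homeomorphic lift of $A(\epsilon)$. A boundary curve of $A$ generates $\pi_1(A)$ and is mapped into $A(\epsilon)$, so $g$ lifts with this curve in $\tilde A(\epsilon)$. The simple curve $\epsilon$ generates a maximal cyclic subgroup of $\pi_1(F_i)$, and $x\epsilon^mx^{-1}\in\langle\epsilon\rangle$ with $m\ne0$ forces $x\in\langle\epsilon\rangle$; so every component of the preimage of $A(\epsilon)$ other than $\tilde A(\epsilon)$ is simply connected. The other lifted boundary curve is essential, so it lies in $\tilde A(\epsilon)$ too. The annular cover deformation retracts onto $\tilde A(\epsilon)$ rel $\tilde A(\epsilon)$. Projecting this, $g$ is homotopic rel $\partial A$ into $A(\epsilon)\subset P$. $\square$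

**The manifold $M$.** Theorem 7.3 gives $\Gamma$ and $M=\mathbb H^3/\Gamma\cong\mathrm{int}\,N$. Conjugating $\Gamma$ by a reflection if necessary, we may assume that the homeomorphism with $N$ preserves orientation. The surface $\Omega/\Gamma\cong\partial N\setminus P$ is a union of $2n$ thrice-punctured spheres, two in each $F_i$. The punctures correspond to parabolics, and by Ahlfors' finiteness theorem the surface is of finite conformal type.

**Proposition 7.6.** Every component of $\Omega$ is a round disc.

*Proof.* Let $\Omega_0$ be a component with stabilizer $G_0$.

**Step 1: $G_0$ is determined.** The covering $\Omega_0\to\Omega_0/G_0$ corresponds to the kernel of $\pi_1(\Omega_0/G_0)\to\Gamma\cong\pi_1(N)$. The pants are $\pi_1$-injective in $F_i$, and $F_i$ is incompressible in $N$, so the kernel is trivial: $\Omega_0$ is simply connected, and $G_0\cong\pi_1$(pants) with parabolic peripheral elements. So $G_0$ is generated by parabolics $A,B$ with $AB$ parabolic. They have no common fixed point, since otherwise they would commute, but $G_0$ is free of rank 2. Up to conjugacy and signs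
$$A=\begin{pmatrix}1&2\\0&1\end{pmatrix},\qquad B=\begin{pmatrix}1&0\\c&1\end{pmatrix},\qquad c\ne0,$$
and $2+2c=\mathrm{tr}\,AB=\pm2$ gives $c=-2$. Hence $G_0$ is the Fuchsian group of the thrice-punctured sphere, and its limit set is a round circle.

**Step 2: $\Omega_0$ is the whole disc.** The circle lies in the limit set of $\Gamma$, so $\Omega_0$ is contained in one of the two round discs it bounds; call it $\mathbb D$. It is $G_0$-invariant, and $\mathbb D/G_0$ is a thrice-punctured sphere. The holomorphic injection $\Omega_0/G_0\hookrightarrow\mathbb D/G_0$ between thrice-punctured spheres extends over the punctures, since by injectivity there is no essential singularity, to a map $\hat{\mathbb C}\to\hat{\mathbb C}$ of degree 1. So its image omits exactly three points, it is onto $\mathbb D/G_0$, and $\Omega_0=\mathbb D$. $\square$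

**The convex core.** Distinct components of $\Omega$ are disjoint. They are not complementary discs: otherwise $\Gamma$ would preserve a circle, and a discrete group preserving a circle contains no rank-2 parabolic subgroup, but $M$ has the rank-2 cusp of $T_0$. So the closed half-spaces in $\mathbb H^3$ over the components are pairwise disjoint. The stabilizer of such a half-space is the group $G_0$ of its disc. So the half-spaces project to $2n$ disjoint embedded funnels $\mathcal E_{S_j}\subset M$ bounded by totally geodesic thrice-punctured spheres $S_j$. Let $Y=M\setminus\bigcup_j\mathrm{int}\,\mathcal E_{S_j}$. Every round disc in $\Omega$ lies in a component of $\Omega$, so the preimage of $Y$ is the intersection of all closed half-spaces whose closures contain the limit set. That is, $Y$ is the convex core of $M$.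

**Cusps of $Y$.** This step checks that Lemma 3.2 applies to $Y$. As $\Gamma$ is geometrically finite, $Y$ minus cusp neighborhoods is compact. For a rank-1 cusp, normalize its stabilizer to be generated by $z\mapsto z+1$. By geometric finiteness $\Omega$ contains two disjoint half-planes invariant under it. A component of $\Omega$ is a round disc not containing $\infty$, so if it contains a half-plane, it is itself a half-plane. Two disjoint invariant half-planes do not fit into one half-plane, so they lie in distinct components, which we may take to be $\{\mathrm{Im}\,z<0\}$ and $\{\mathrm{Im}\,z>w\}$, with $w>0$ since they are not complementary. All other components lie in the strip between, so they have radius at most $w/2$. Therefore near this cusp, for $c$ large,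
$$Y\ \text{ is }\ \{0\le\mathrm{Im}\,z\le w,\ t\ge c\}/\langle z+1\rangle,$$
an annular cusp (Definition 3.1). Add to it the two regions of points lying over the adjacent half-planes whose orthogonal projection to $\{\mathrm{Im}\,z=0\}$, resp. $\{\mathrm{Im}\,z=w\}$, has height at least $c$. Over $\{\mathrm{Im}\,z<0\}$ this is the region $(\mathrm{Im}\,z)^2+t^2\ge c^2$. Together they form a standard cusp neighborhood in $(\mathbb H^3\cup\Omega)/\Gamma$; on the collars $S_j\times[0,\infty]$ it is (cusp of $S_j$)$\times[0,\infty]$. Removing the cusp neighborhoods and then the collars, we see that $Y$ truncated is homeomorphic to $N$, with the truncated $S_j$ corresponding to the pants of $\partial N\setminus\mathrm{int}\,P$, the annular cusps to the $A(\alpha_i)$, and the rank-2 cusp to $T_0$.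

**Ends of $M$.** Since $M\cong\mathrm{int}\,N$, its topological ends are those of $F_1,\dots,F_n$ and the cusp $T_0$. The end of $F_i$ contains exactly two geometric ends, corresponding to the two pants of $F_i\setminus A(\alpha_i)$. Each has as neighborhood an open funnel (minus cusps), disjoint from $Y$. So they are geometrically finite, and $\pi_1(M)=\pi_1(N)$ is finitely generated. It remains to show that $M$ is a geometric limit of hyperbolic knot complements.

## 8. Finite-volume approximations $N_k$ and the knots $J_{k,m}$

Let $W_k^1,\dots,W_k^n$ be copies of $W_k$. The fixed homeomorphism $\partial N(\Gamma_k)\cong F_i$ matches the pants $S,S'$ of $W_k^i$ with the two pants of $F_i$, i.e. with the two $S_j$ at $F_i$. Glue them by the isometries (reversing boundary orientations) inducing on punctures the same bijection as $\partial N(\Gamma_k)\cong F_i$. By Lemma 3.2 the result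
$$N_k=Y\cup W_k^1\cup\dots\cup W_k^n \tag{3}$$
is a complete hyperbolic manifold of finite volume.

**Step 1: $N_k$ is a link complement in $\mathbb S^3$.** Put $Z_i=\mathbb S^3\setminus\mathrm{int}\,N(\Gamma_k)$, one copy for each $i$. Glued to $H_i\cong N(\Gamma_k)$ it forms a 3-sphere $\mathbb S^3_i=H_i\cup Z_i$. Then $X\cup\bigcup_iZ_i=\#_i\,\mathbb S^3_i=\mathbb S^3$. On truncated pants the isometric gluings have the same bijections and orientation behavior as the restrictions of $\partial N(\Gamma_k)\cong F_i$, so they are isotopic to them. By Lemma 6.4, $N_k$ truncated is therefore obtained from $N$ and the $Z_i\setminus\bigcup_jN(C^i_j)$ by gluing along $F_i\setminus\mathrm{int}\,A(\alpha_i)$ only. Leaving an annulus of $A(\alpha_i)$ unglued is the same as gluing along it and then removing an open solid torus neighborhood of its core. Hence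
$$N_k\cong\mathbb S^3\setminus\Big(J\cup\bigcup C^i_j\cup\bigcup V^i_\epsilon\Big), \tag{4}$$
where $V^i_\epsilon\subset F_i$ is a core of the annulus $A(\epsilon)=\partial D^2\times[-1,1]$ of the tube of $\epsilon$.

**Step 2: all components but $J$ form an unlink with disjoint discs.** We may choose $V^i_\epsilon=\partial D^2\times\{s\}$ for any $s$, in particular different from the finitely many levels at which the discs $D^i_j$ cross this tube. Then $V^i_\epsilon$ bounds the meridian disc $D^2\times\{s\}$ of $H_i$. The curve $C^i_j$ bounds $D^i_j$, which meets $H_i$ in two other meridian discs of tubes. So all these discs are pairwise disjoint. They meet $H_i$ only in tubes, so they are disjoint from the balls used for the connected sum and survive in $\mathbb S^3$. Therefore $\mathcal L=\bigcup C^i_j\cup\bigcup V^i_\epsilon$ is an unlink in $\mathbb S^3$ whose components bound disjoint embedded discs. The knot $J$ may meet these discs; this does no harm.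

**Step 3: surgery.** As in Example 1.4, $-1/m$ surgery on every component of $\mathcal L$ yields $\mathbb S^3$ again: twist $m$ times along each disc. The twists are supported near the disjoint discs, so they do not interfere. They turn $J$ into a knot $J_{k,m}\subset\mathbb S^3$. The complement $\mathbb S^3\setminus J_{k,m}$ is the Dehn filling of $N_k$ at the cusps of $\mathcal L$ along slopes which tend to infinity in each filled cusp as $m\to\infty$. By Theorem 1.3, for fixed $k$ and large $m$ the knot $J_{k,m}$ is hyperbolic, hence non-trivial, and $\mathbb S^3\setminus J_{k,m}\to N_k$ geometrically as $m\to\infty$.

## 9. Large balls of $M$ inside $N_k$, and the diagonal sequence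

**Step 1: an injective local isometry on a large ball.** We extend the identity of $Y$ over large parts of the funnels. Fix $p\in Y$, let $R>0$, and put $B=B_M(p,3R)$, an open relatively compact set. For every $j$ let $p_j$ be a center of $S_j$. The set $B\cap\mathcal E_{S_j}$ is relatively compact in $\mathcal E_{S_j}$, so there is $R'$ such that for every $j$ it lies in the $R'$-ball (inner metric of $\mathcal E_{S_j}$) about $p_j$. The gluing isometries take centers to centers and extend to isometries of funnels, because the metric of $\mathcal E_S$ depends only on $g_S$. So Lemma 5.2, applied with $R'$ in each $W_k^i$, gives for large $k$ injective local isometries of these balls into the $W_k^i$ which agree on $S_j$ with the gluing, map points off $S_j$ to points off $\partial W^i_k$, and have disjoint images. Together with the identity on $Y$ they define an injective local isometry $f_k:B\to N_k$.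

**Step 2: on $B_M(p,R)$ the map $f_k$ preserves distances.** A local isometry need not do so, because $N_k$ could contain shortcuts; the factor 3 in the radius of $B$ excludes them. Let $x,y\in B_M(p,R)$. Every point of a minimizing geodesic from $x$ to $y$ is at distance $<R$ from $x$ or $y$, so the geodesic stays in $B_M(p,2R)$ and maps to a path of the same length. Thus $d(f_k(x),f_k(y))\le d(x,y)<2R$. Conversely, let a path in $N_k$ from $f_k(x)$ to $f_k(y)$ have length $L<2R$. The closed ball of radius $d(p,x)+L<3R$ about $p$ is a compact subset of $B$, and $f_k$ is a local isometry, so the path lifts through $f_k$ to a path starting at $x$ in this ball. By injectivity the lift ends at $y$, so $d(x,y)\le L$. Taking the infimum over such paths, $d(x,y)\le d(f_k(x),f_k(y))$. So for $k$ large $B_M(p,R)$ embeds isometrically in $N_k$.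

**Step 3: the diagonal sequence.** For each integer $i\ge1$ choose $k$ such that $f_k$ embeds $B_M(p,i)$ isometrically in $N_k$. By Section 8 and Remark 1.5, choose $m$ such that $J_{k,m}$ is hyperbolic and $B_{N_k}(f_k(p),i+1)$ has a $(1+1/i)$-bi-Lipschitz embedding $g$ into $\mathbb S^3\setminus J_{k,m}$. Put $K_i=J_{k,m}$ and $p_i=g(f_k(p))$. For $r>0$, $\epsilon>0$ and all $i\ge\max(r,1/\epsilon)$, the restriction of $g\circ f_k$ to $B_M(p,r)$ is a $(1+\epsilon)$-bi-Lipschitz embedding into $M_{K_i}$ sending $p$ to $p_i$. So $M$ is a geometric limit of the hyperbolic knot complements $M_{K_i}$. Together with the description of the ends of $M$ in Section 7 this proves Theorem 1.9, and its case $n=2$ answers the question affirmatively. $\blacksquare$
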